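# The lower bound $2\sqrt{n-1}/n$ for paving over the diagonal and over MASAs in II$_1$ factors

## 1. The sign of a Ramanujan graph

Let $\Gamma$ be a finite, simple, connected, $d$-regular graph with $N$ vertices, and let $A_\Gamma\in M_N(\mathbb C)$ be its adjacency matrix. Constant vectors are eigenvectors with eigenvalue $d$, and this eigenvalue is simple because $\Gamma$ is connected. Let $e$ be the rank-one projection onto the constants. The girth of $\Gamma$ is the length of its shortest cycle. We call $\Gamma$ *Ramanujan* here if every eigenvalue $\lambda\ne d$ satisfies $|\lambda|\le 2\sqrt{d-1}$. Put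
$$X_\Gamma=d^{-1/2}A_\Gamma,\qquad X'_\Gamma=X_\Gamma(1-e)=X_\Gamma-\sqrt d\,e .$$
If $\Gamma$ is Ramanujan then $\|X'_\Gamma\|\le 2\sqrt{d-1}/\sqrt d\le 2$. The object of this lecture is the matrix $\operatorname{sgn}(X'_\Gamma)$, for graphs of large degree, large girth, and a number of vertices that is enormous compared with the degree.

**Example (the Petersen graph).** Here $d=3$ and $N=10$. Adjacent vertices have no common neighbor, and distinct nonadjacent vertices have exactly one. So there are no triangles and no $4$-cycles, and the girth is $5$. In terms of matrices, $A^2=3I+(J-I-A)$ with $J$ the all-ones matrix, that is, $A^2+A-2I=J$. On the complement of the constants the eigenvalues therefore solve $\lambda^2+\lambda-2=0$, so they are $1$ and $-2$. The graph is Ramanujan, as $2<2\sqrt2$. Since $\operatorname{Tr}A=0$, the multiplicities are $5$ and $4$. The sign is $\operatorname{sgn}(X')=\frac13(2A+1)(1-e)$, because $\frac13(2\lambda+1)$ is $1$ at $\lambda=1$ and $-1$ at $\lambda=-2$. As $Ae=3e$, its diagonal entries are $\frac13\left(-\frac6{10}+\frac9{10}\right)=\frac1{10}$.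 So the diagonal of the sign is small but not zero; it will vanish only in a limit.

**The sequence of graphs.** We use the theorem of Lubotzky–Phillips–Sarnak, *Ramanujan graphs*, Combinatorica 8 (1988). Let $p\ne q$ be primes $\equiv 1\pmod 4$ with $q>2\sqrt p$ and $\left(\frac pq\right)=1$. Then there is a connected non-bipartite $(p+1)$-regular graph on $q(q^2-1)/2$ vertices, with girth $\ge 2\log_p q$, all of whose eigenvalues $\lambda\neq p+1$ satisfy $|\lambda|\le 2\sqrt p$.

Choose primes $p_k\to\infty$ with $p_k\equiv1\pmod 4$. By Dirichlet's theorem choose primes $q_k\equiv1\pmod{4p_k}$ with $q_k\ge p_k^k$. By quadratic reciprocity $\left(\frac{p_k}{q_k}\right)=\left(\frac{q_k}{p_k}\right)=\left(\frac1{p_k}\right)=1$. For $k\ge2$ we have $q_k\ge p_k^2>2\sqrt{p_k}$, and we get graphs $\Gamma_k$ with degree $d_k=p_k+1\to\infty$, girth $\ge2k\ge 4$ (so they are simple), and $N_k=q_k(q_k^2-1)/2\ge q_k^3/4\ge p_k^{3k}/4$ vertices. In particular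
$$d_k^m/N_k\to0\quad\text{for every fixed } m. \tag{1}$$
From now on $k\ge2$, and we write $A_k,e_k,X_k,X_k'$ for the matrices of $\Gamma_k$. Thus
$$\|X_k'\|\le2\le\sqrt{d_k}=\|X_k\| .$$

## 2. Paving constants and the statements

The matrices $\operatorname{sgn}(X_k')$ are built to be hard to *pave*. Paving an operator $x$ means choosing projections $p_1,\dots,p_n$ with sum $1$ in a given subalgebra, so that the block-diagonal part $\sum_ip_ixp_i$ has small norm. Since the blocks are orthogonal, $\|\sum_ip_ixp_i\|=\max_i\|p_ixp_i\|$. For an inclusion of von Neumann algebras $B\subset N$ with a faithful normal conditional expectation $E_B:N\to B$, let $\mathcal P(B)$ be the set of projections of $B$, and let $(N_h\ominus B)_1$ be the set of self-adjoint $x\in N$ with $\|x\|\le1$ and $E_B(x)=0$.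

**Definition (the diagonal case).** Let $\mathcal B=\mathcal B(\ell^2\mathbb N)$ and let $\mathcal D\subset\mathcal B$ be the diagonal algebra with the diagonal expectation. So $(\mathcal B_h\ominus\mathcal D)_1$ consists of the self-adjoint contractions with zero diagonal. For $n\ge2$,
$$\varepsilon(\mathcal D\subset\mathcal B;n)=\sup_{x\in(\mathcal B_h\ominus\mathcal D)_1}\ \inf\Big\{\Big\|\sum_{i=1}^np_ixp_i\Big\| : p_i\in\mathcal P(\mathcal D),\ \sum_ip_i=1\Big\}.$$

**Recollection (ultraproducts).** A *MASA* in $M$ is a maximal abelian $*$-subalgebra; it is *singular* if every unitary $u\in M$ with $uAu^*=A$ lies in $A$. Let $\omega$ be a free ultrafilter on $\mathbb N$ and let $(M_k,\tau_k)$ be finite von Neumann algebras with faithful normal tracial states; write $\|y\|_2=\tau(y^*y)^{1/2}$. The tracial ultraproduct $\prod_\omega M_k$ is the quotient of the algebra of bounded sequences by the ideal of those with $\lim_\omega\|y_k\|_2=0$. It is a von Neumann algebra with faithful normal trace $\tau((y_k)_k)=\lim_\omega\tau_k(y_k)$. Subalgebras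 $B_k\subset M_k$ give a von Neumann subalgebra $\prod_\omega B_k$, and the componentwise map $(E_{B_k}(y_k))_k$ is its trace-preserving expectation. The quotient map is a $*$-homomorphism. Hence the norm of an element is at most the supremum of the norms in any lift, and continuous functional calculus may be applied componentwise. When all $M_k=M$, we write $M^\omega$, and $A^\omega$ for the ultrapower of $A\subset M$.

As an example, let $D_k$ be the diagonal matrices in $M_{N_k}(\mathbb C)$. Subsets $S_k$ of the $k$-th index set with $\lim_\omega|S_k|/N_k=t$ define a projection of trace $t$ in $\prod_\omega D_k$.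

**Definition (the II$_1$ case).** For a MASA $A$ in a II$_1$ factor $M$ and $n\ge2$,
$$\varepsilon(A\subset M;n)=\sup_{x\in(M^\omega_h\ominus A^\omega)_1}\ \inf\Big\{\Big\|\sum_{i=1}^np_ixp_i\Big\| : p_i\in\mathcal P(A^\omega),\ \sum_ip_i=1\Big\}.$$

**Definition (paving size).** $\mathrm n(B\subset N;\varepsilon)$ is the least $n$ such that every $x\in(N_h\ominus B)_1$ admits a partition of $1$ into $p_1,\dots,p_n\in\mathcal P(B)$ with $\|\sum_ip_ixp_i\|\le\varepsilon$.

The following facts may be used. For a singular MASA, $\varepsilon(A\subset M;n)\le2\sqrt{n-1}/n$ for all $n\ge2$. The solution of the Kadison–Singer paving problem by Marcus, Spielman and Srivastava gives $\varepsilon(\mathcal D\subset\mathcal B;n)\le12\,n^{-1/4}$. From below, $\mathrm n(\mathcal D\subset\mathcal B;\varepsilon)\ge\varepsilon^{-2}$ (Casazza–Edidin–Kalra–Paulsen), and $\mathrm n(A^\omega\subset M^\omega;\varepsilon)\ge\varepsilon^{-2}$ for any MASA in a II$_1$ factor. The lower bounds say that $\varepsilon(\,\cdot\,;n)\ge n^{-1/2}$: if $\varepsilon(\,\cdot\,;n)<\eta$,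 then $n$ projections suffice for $\eta$, so $n\ge\eta^{-2}$, and we let $\eta$ decrease to $\varepsilon(\,\cdot\,;n)$.

The problem, from Sorin Popa and Stefaan Vaes, "On the optimal paving over MASAs in von Neumann algebras", arXiv:1507.01072 (2015), asks whether the singular value $2\sqrt{n-1}/n$ is a lower bound for $\varepsilon(\mathcal D\subset\mathcal B;n)$, and for $\varepsilon(A\subset M;n)$ for every MASA $A$. The answer is yes in both cases. For $t\in(0,1]$ put
$$\varphi(t)=2\sqrt{t(1-t)}\ \text{ if } t\le\tfrac12,\qquad \varphi(t)=1\ \text{ if } t\ge\tfrac12 .$$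
Then $\varphi$ is nondecreasing and $\varphi(1/n)=2\sqrt{n-1}/n$ for $n\ge2$.

**Theorem A.** There is $x\in(\mathcal B_h\ominus\mathcal D)_1$ such that for all $n\ge2$ and all partitions of $1$ into projections $p_1,\dots,p_n\in\mathcal P(\mathcal D)$: $\|\sum_ip_ixp_i\|\ge2\sqrt{n-1}/n$.

**Theorem B.** Let $M$ be a II$_1$ factor and $A\subset M$ a MASA (more generally, any von Neumann subalgebra with $A'\cap M$ diffuse). There is $s=s^*\in M^\omega$ with $s^2=1$, $E_{A^\omega}(s)=0$ and $\|psp\|\ge\varphi(\tau(p))$ for every nonzero $p\in\mathcal P(A^\omega)$. Hence, for all $n\ge2$, every partition of $1$ into $p_1,\dots,p_n\in\mathcal P(A^\omega)$ satisfies $\|\sum_ip_isp_i\|\ge2\sqrt{n-1}/n$.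

**Corollary C.**

1. $\varepsilon(\mathcal D\subset\mathcal B;2)=\varepsilon(A\subset M;2)=1$ for every MASA $A$ in a II$_1$ factor $M$.
2. If $A$ is a singular MASA, then $\varepsilon(A\subset M;n)=2\sqrt{n-1}/n$ for all $n\ge2$.
3. For $0<\varepsilon<1$ put $n_+(\varepsilon)=\dfrac{2(1+\sqrt{1-\varepsilon^2})}{\varepsilon^2}$ (which is $\sim4\varepsilon^{-2}$ as $\varepsilon\to0$). Then $\mathrm n(\mathcal D\subset\mathcal B;\varepsilon)\ge n_+(\varepsilon)$ and $\mathrm n(A^\omega\subset M^\omega;\varepsilon)\ge n_+(\varepsilon)$ for every MASA $A$. If $A$ is singular, $\mathrm n(A^\omega\subset M^\omega;\varepsilon)=\lceil n_+(\varepsilon)\rceil$.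

Taking suprema, Theorems A and B give the two lower bounds $\varepsilon(\,\cdot\,;n)\ge2\sqrt{n-1}/n$ for all $n\ge 2$.

## 3. Small matrices, and partitions into two pieces

Matrices of a fixed small size are useless. The flip $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ is a zero-diagonal contraction, and splitting its two coordinates gives the paving $0$. The matrix $\frac12(J-I)\in M_3(\mathbb C)$ has eigenvalues $1,-\frac12,-\frac12$. For $n=2$ the blocks of sizes $2$ and $1$ give norm $\frac12$. In general an $N\times N$ matrix is paved to $0$ as soon as $n\ge N$. So the hard operators must have a size going to infinity.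

For $n=2$ the target is $1$. Suppose $s$ is a symmetry ($s=s^*$, $s^2=1$) in a tracial von Neumann algebra and $p$ is a projection with $\tau(p)>\frac12$. Put $f=p\wedge sps$. Then $\tau(f)\ge2\tau(p)-1>0$ and $sfs=f$, so $s$ commutes with $f$. As $f\le p$, $(psp)f=psf=pfs=fs$, which has norm $1$. So $\|psp\|=1$ with no further hypothesis. At $\tau(p)=\frac12$ something must be asked of $s$, and freeness does it.

**Definition (freeness over $Q$, for a symmetry).** Let $Q\subset B\subset\mathcal M$ be tracial von Neumann algebras, and $s\in\mathcal M$ a symmetry commuting with $Q$. Write $B\ominus Q=\{b\in B:E_Q(b)=0\}$. An *alternating word* is a nonempty product whose factors are alternately $s$ and elements of $B\ominus Q$, beginning and ending with either kind. We say that $s$ is free from $B$ over $Q$ if $E_Q$ vanishes on every alternating word.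

**Example ($Q=\mathbb C$).** Let $u$ be the function $e^{i\theta}$ on the circle and, in $M_2(L^\infty(\mathbb T))$ with its normalized trace, put
$$r=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad s=\begin{pmatrix}0&\bar u\\u&0\end{pmatrix},\qquad rs=\begin{pmatrix}u&0\\0&\bar u\end{pmatrix}.$$
The alternating words in $r,s$ are, up to sign of the exponent, $(rs)^m$ with $m\ne0$, of trace $0$, and words of odd length, which are off-diagonal and have trace $0$. So $s$ is free from $B=\mathbb C1+\mathbb Cr$ over $\mathbb C$. The projection $p=\frac12(1+r)$ has trace $\frac12$ and is the projection onto the vector $(1,1)/\sqrt2$. Hence $psp=\frac12(u+\bar u)p=(\cos\theta)\,p$, of norm $1=\varphi(\frac12)$.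

**Example ($Q\neq\mathbb C$).** Let $s$ be free from $D$ over $\mathbb C$ in a tracial algebra $\mathcal N$, and let $Q$ be another tracial algebra. Consider $s\otimes1$ and finite sums $b=\sum_jc_j\otimes a_j$ with $c_j\in D$, $a_j\in Q$. Then $b-E_Q(b)=\sum_j(c_j-\tau(c_j))\otimes a_j$. So an alternating word is a sum of tensors (alternating word over $\mathbb C$) $\otimes$ (element of $Q$), and $E_Q$ kills it.

## 4. Where second moments, and freeness over the scalars, stop

The first estimate one tries compares the norm with a Hilbert–Schmidt norm. Let $s$ be free from $B$ over $\mathbb C$, let $p\in\mathcal P(B)$, $t=\tau(p)>0$, and write $p=t+p^\circ$. Then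
$$\tau\big((psp)^2\big)=\tau(psps)=t^2\tau(s^2)+t\,\tau(sp^\circ s)+t\,\tau(p^\circ s^2)+\tau(p^\circ sp^\circ s)=t^2 ,$$
because $\tau(sp^\circ s)=\tau(p^\circ)=0$, $\tau(p^\circ s^2)=\tau(p^\circ)=0$, and the last word is alternating. Hence $\|psp\|^2\ge\tau((psp)^2)/\tau(p)=t$. Some piece of a partition into $n$ has $t\ge1/n$, and we get $n^{-1/2}$. This is off by the factor $2\sqrt{(n-1)/n}$, which tends to $2$. The average of the squared spectrum sees $t$; the norm is the edge of the spectrum. To find the edge we need the whole resolvent of $psp$.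

The second difficulty concerns general MASAs. We shall see in Section 10 that for every $N$ one can write $M=M_N(\mathbb C)\otimes Q$ with $A\subset D_N\otimes Q$, where $D_N$ is the diagonal of $M_N(\mathbb C)$ but $Q$ is typically not commutative. The natural symmetry is then $(\operatorname{sgn}(X'_k)\otimes1)_k$. It commutes with $Q$, so it cannot be free over $\mathbb C$ from an algebra containing $Q$: for $a=a^*\in Q$ with $\tau(a)=0$ and $a\ne0$ we have $\tau(sasa)=\tau(a^2)\neq0$. So freeness over $Q$ is the right notion.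

One might hope to prove freeness from $\prod_\omega D_k$ over $\mathbb C$ and tensor with $\prod_\omega Q_k$ as in the last example. But $A^\omega$ is only located in $B=\prod_\omega(D_k\otimes Q_k)$, and this can be larger than the algebra generated by $\prod_\omega D_k$ and $\prod_\omega Q_k$. For example, let $Q_k$ be the algebra of functions on $\{\pm1\}^{N_k}$ with uniform measure, and let $b_k(i)=r_i$ be the $i$-th coordinate function. For $c\in D_k$ and $a\in Q_k$, Bessel's inequality for the orthonormal family $(r_i)$ gives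
$$|\tau((c\otimes a)^*b_k)|=\Big|\frac1{N_k}\sum_i\overline{c(i)}\,\tau(a^*r_i)\Big|\le N_k^{-1/2}\|c\|_2\|a\|_2\to0 .$$
So $b=(b_k)_k\in B$ has $\|b\|_2=1$ and is orthogonal to all products from $\prod_\omega D_k$ and $\prod_\omega Q_k$. What is needed is freeness from all of $D_k\otimes Q_k$, with errors that do not depend on $Q_k$. Counting walks with $Q_k$-valued weights gives it.

## 5. The ultraproduct and Theorem 1

Let $(Q_k,\tau)$ be arbitrary finite von Neumann algebras with faithful normal tracial states, and let $D_k\subset M_{N_k}(\mathbb C)$ be the diagonal matrices. Form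
$$\mathcal M=\prod_\omega M_{N_k}(\mathbb C)\otimes Q_k\ \supset\ B=\prod_\omega D_k\otimes Q_k\ \supset\ Q=\prod_\omega1\otimes Q_k .$$
The expectations $E_B,E_Q$ are componentwise and trace-preserving, so $E_Q=E_QE_B$. We view $b\in D_k\otimes Q_k$ as a function $i\mapsto b(i)\in Q_k$ on the vertices of $\Gamma_k$; its norm is $\max_i\|b(i)\|$. We use $E_Q$ also for the map $E_Q(b)=\frac1{N_k}\sum_ib(i)$ at level $k$. Let
$$X=(X_k'\otimes1)_k\in\mathcal M .$$
Then $X=X^*$, $\|X\|\le2$, and $X$ commutes with $Q$.

**Theorem 1.** $s=\operatorname{sgn}(X)$ is a self-adjoint unitary commuting with $Q$, $E_B(s)=0$, and $\|psp\|\ge\varphi(\tau(p))$ for every nonzero projection $p\in B$.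

The proof has three parts: the $B$-valued moments of $X$ (Section 6), freeness of $s$ from $B$ over $Q$ (Section 7), and the resolvent of $psp$ (Section 8).

## 6. Closed walks, noncrossing pairings and the $B$-valued moments of $X$

Let $NC_2(m)$ be the set of noncrossing pairings of $\{1,\dots,m\}$: partitions into two-element sets with no $\{a<b\}$, $\{c<d\}$ such that $a<c<b<d$. It is empty for $m$ odd. Let $\eta$ be a linear map on $B$ (or on $D_k\otimes Q_k$) and $\pi\in NC_2(m)$. Let $j$ be the partner of $1$, and let $\pi',\pi''$ be the restrictions of $\pi$ to $\{2,\dots,j-1\}$ and $\{j+1,\dots,m\}$. Define recursively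
$$\eta_\pi(b_1,\dots,b_{m-1})=\eta(b')\,b'' ,$$
where $b'=b_1$ if $j=2$ and $b'=b_1\,\eta_{\pi'}(b_2,\dots,b_{j-2})\,b_{j-1}$ if $j>2$, while $b''=1$ if $j=m$ and $b''=b_j\,\eta_{\pi''}(b_{j+1},\dots,b_{m-1})$ if $j<m$.

**Example.** For $m=2$ we get $\eta(b_1)$. For $m=4$ the pairing $\{1,2\},\{3,4\}$ gives $\eta(b_1)\,b_2\,\eta(b_3)$, and $\{1,4\},\{2,3\}$ gives $\eta(b_1\eta(b_2)b_3)$.

**Lemma 2.** With $\eta=E_Q|_B$, for all $m\ge1$ and $b_1,\dots,b_{m-1}\in B$,
$$E_B(Xb_1Xb_2\cdots b_{m-1}X)=\sum_{\pi\in NC_2(m)}\eta_\pi(b_1,\dots,b_{m-1})\qquad(=0\text{ for } m\text{ odd}). \tag{2}$$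

*Proof.* Fix $m$, take $k$ with $2k>m$, and let $b_r\in D_k\otimes Q_k$ with $\|b_r\|\le1$ (scaling is harmless). Write $d=d_k$, $N=N_k$, and $X_k$ for $X_k\otimes1$. The entries of $X_k$ are scalars, so
$$E_{D_k\otimes Q_k}(X_kb_1X_k\cdots b_{m-1}X_k)(i)=d^{-m/2}\sum b_1(i_1)\cdots b_{m-1}(i_{m-1}), \tag{3}$$
summed over the closed walks $i=i_0,i_1,\dots,i_m=i$ in $\Gamma_k$.

**Step 1: closed walks live on trees.** The purpose is to attach a noncrossing pairing to most walks. The edges used by such a walk form a connected subgraph with at most $m<2k\le$ girth edges, so it contains no cycle: it is a tree. Removing an edge disconnects a tree, so a closed walk traverses each used edge equally often in both directions. Therefore $m$ is even; for $m$ odd there are no closed walks and both sides of (2) will be $0$. Call a closed walk *generic* if each used edge is traversed exactly twice. A generic walk pairs its steps. This pairing is noncrossing: let steps $a<b$ be the traversals of an edge $\ell$. Between these times the walk stays in one component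 of the tree minus $\ell$, and outside this interval it stays in the other. Any other edge lies in one of the two components, so its two traversals occur both between $a$ and $b$ or both outside.

**Step 2: compatible walks.** The purpose is to identify $\eta_\pi$ as a sum over walks. For $\pi\in NC_2(m)$, call a walk $i_0,\dots,i_m$ *$\pi$-compatible* if $i_{a-1}=i_b$ and $i_a=i_{b-1}$ for all $\{a<b\}\in\pi$: step $b$ reverses step $a$. A generic closed walk is compatible with its own pairing, since the two traversals of an edge have opposite directions. It is compatible with no other $\pi$, because compatible pairs are pairs of traversals of the same edge. Put $\eta^{(k)}(b)(i)=d^{-1}\sum_{j\sim i}b(j)$. We claim that $\pi$-compatible walks are closed, and that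
$$d^{-m/2}\sum_{\pi\text{-compatible walks from }i}b_1(i_1)\cdots b_{m-1}(i_{m-1})=\eta^{(k)}_\pi(b_1,\dots,b_{m-1})(i). \tag{4}$$
We use induction on $m$; the empty pairing with the trivial walk is the starting convention. Let $j$ be the partner of $1$. As $\pi$ is noncrossing, a $\pi$-compatible walk from $i$ consists of a neighbor $i_1\sim i$; a $\pi'$-compatible walk $i_1,\dots,i_{j-1}$, which is closed by induction, so that $i_{j-1}=i_1$ holds automatically (trivial if $j=2$); the step back to $i_j=i$; and a $\pi''$-compatible walk $i_j,\dots,i_m$ from $i$, closed by induction (trivial if $j=m$). Conversely these data give a $\pi$-compatible walk, and it is closed. The product of the weights is, in order,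
$$b_1(i_1)\,\big[b_2(i_2)\cdots b_{j-2}(i_{j-2})\big]\,b_{j-1}(i_1)\cdot b_j(i)\,\big[b_{j+1}(i_{j+1})\cdots b_{m-1}(i_{m-1})\big],$$
where the factors after $b_1(i_1)$ up to $b_{j-1}(i_1)$ are absent if $j=2$, and those from $b_j(i)$ on are absent if $j=m$. Summing over the two subwalks, with the factors $d^{-(j-2)/2}$ and $d^{-(m-j)/2}$, turns this by induction into $b'(i_1)\,b''(i)$. The remaining factor is $d^{-1}$, and averaging over $i_1\sim i$ gives $\eta^{(k)}(b')(i)\,b''(i)$. This is (4).

**Step 3: the error.** The purpose is to compare (3) with the sum of (4) over $\pi$. Each generic closed walk occurs once in (3) and in exactly one sum (4). A non-generic closed walk occurs once in (3) and in at most $|NC_2(m)|$ of the sums (4), and there are no other walks in (4), since compatible walks are closed. In a closed walk every used edge is traversed an even number of times, so a non-generic one uses at most $m/2-1$ distinct edges. The number of walks of length $m$ from $i$ using at most $m/2-1$ distinct edges is at most $(2m)^md^{m/2-1}$: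 choose which steps use a new edge ($\le2^m$ choices); each of the at most $m/2-1$ new steps has $\le d$ choices, and each old step repeats one of at most $m$ edges. All weights have norm $\le1$, so with $C_m$ depending only on $m$,
$$\Big\|E_{D_k\otimes Q_k}(X_kb_1\cdots b_{m-1}X_k)-\sum_{\pi\in NC_2(m)}\eta_\pi^{(k)}(b_1,\dots,b_{m-1})\Big\|\le C_m/d_k\to0 .$$
The algebra $Q_k$ does not enter the bound.

**Step 4: from $X_k$ to $X_k'$.** The purpose is to restore an operator of bounded norm. Replace $X_k$ by $X_k'=X_k-\sqrt d\,e_k$ one factor at a time. Since $\|e_k\|_2=N^{-1/2}$, we have $\|Ye_kZ\|_2\le\|Y\|\,N^{-1/2}\,\|Z\|$. The other $m-1$ factors have norm at most $\sqrt d$, so the product changes in $\|\cdot\|_2$ by at most $m\,d^{m/2}N^{-1/2}$, which tends to $0$ by (1). Expectations are $\|\cdot\|_2$-contractive.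

**Step 5: from $\eta^{(k)}$ to $E_Q$.** The purpose is to replace the neighbor average by the global average; this is where the Ramanujan bound enters. On $L^2(D_k\otimes Q_k)=\ell^2(\text{vertices})\otimes L^2(Q_k)$ the map $\eta^{(k)}$ acts as $(A_k/d_k)\otimes1$, and $E_Q$ as $e_k\otimes1$. So
$$\|\eta^{(k)}(b)-E_Q(b)\|_2\le\frac{2\sqrt{p_k}}{p_k+1}\|b\|_2 ,\qquad\|\eta^{(k)}(b)\|\le\|b\|,\qquad\|\eta^{(k)}(b)\|_2\le\|b\|_2 .$$
Hence $(\eta^{(k)})_k$ maps bounded sequences to bounded sequences and null sequences to null sequences, and the induced map on $B$ is $E_Q|_B$. By the recursive definition and induction on $m$, if $b_r=(b_r^{(k)})_k\in B$, then $(\eta_\pi^{(k)}(b_1^{(k)},\dots,b_{m-1}^{(k)}))_k$ represents $\eta_\pi(b_1,\dots,b_{m-1})$ with $\eta=E_Q|_B$. Together with Steps 3 and 4 this gives (2). $\square$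

**Example (Petersen again).** Since the girth is $5>4$, closed walks of length $4$ live on trees. Each of the two pairings in $NC_2(4)$ has $d^2=9$ compatible walks from a vertex, and the $d=3$ walks $i,j,i,j,i$ are compatible with both. So there should be $2\cdot9-3=15$ closed walks of length $4$, and the eigenvalues confirm it: $\frac1{10}(3^4+5\cdot1^4+4\cdot2^4)=15$. Divided by $d^2$ this is $2-\frac1d$, which shows the main term $|NC_2(4)|=2$ and the error of order $1/d$.

**The recursion.** We shall use (2) in the following form. For every formal word $w=b_1Xb_2X\cdots Xb_m$ with $b_i\in B$,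
$$E_B(Xw)=\sum_{w=w'Xw''}E_Q(w')\,E_B(w''), \tag{5}$$
the sum being over all occurrences of $X$ in $w$ (and $0$ if there are none). Indeed $E_B(Xw)=\sum_{\pi\in NC_2(m)}\eta_\pi(b_1,\dots,b_{m-1})\,b_m$. Group the $\pi$ by the partner $j$ of $1$; this corresponds to the splitting $w'=b_1X\cdots Xb_{j-1}$, $w''=b_jX\cdots Xb_m$. The pairs $(\pi',\pi'')$ run over $NC_2(j-2)\times NC_2(m-j)$. By (2), $\sum_{\pi'}b'=E_B(w')$ and $\sum_{\pi''}b''b_m=E_B(w'')$, and finally $\eta(E_B(w'))=E_Q(w')$. If $j-2$ or $m-j$ is odd, there is no such $\pi$, and $E_B(w')$ or $E_B(w'')$ is $0$.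

Both sides of (5) are multilinear in the letters. A power $X^n$ in a word is $X1X1\cdots1X$, and its splittings are $X^a$ on the left and $X^c$ on the right with $a+c=n-1$. Since $\sum_{a+c=n-1}u^at^c=\frac{u^n-t^n}{u-t}$, formula (5) extends to words containing polynomials $f(X)$: the splittings inside $f(X)$ are given by
$$\partial f=\frac{f(u)-f(t)}{u-t},$$
with $u$ standing for the left and $t$ for the right factor.

## 7. Chebyshev polynomials and freeness of $s$ from $B$ over $Q$

Let $U_{-1}=0$, $U_0=1$, $U_{l+1}(t)=tU_l(t)-U_{l-1}(t)$. With $t=2\cos\theta$ we have $U_l=\sin((l+1)\theta)/\sin\theta$, and these are the orthogonal polynomials of the semicircle law $\frac1{2\pi}\sqrt{4-t^2}\,dt$ on $[-2,2]$. They suit (5) because of the identity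
$$\partial U_l=\sum_{a+c=l-1,\ a,c\ge0}U_a(u)\,U_c(t)\qquad(l\ge0). \tag{6}$$
To check it, multiply the right side by $u-t$ and use $uU_a(u)=U_{a+1}(u)+U_{a-1}(u)$, and the same for $t$:
$$\sum_{a+c=l-1}\big[U_{a+1}(u)U_c(t)-U_a(u)U_{c+1}(t)\big]+\sum_{a+c=l-1}\big[U_{a-1}(u)U_c(t)-U_a(u)U_{c-1}(t)\big].$$
The first sum telescopes to $U_l(u)-U_l(t)$. In the second, both parts equal $\sum_{a+c=l-2,\,a,c\ge0}U_a(u)U_c(t)$, so it vanishes.

**Lemma 3.** If $r\ge1$, $l_i\ge1$, $b_i\in B$ and $E_Q(b_i)=0$ for $1\le i\le r-1$, then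
$$E_B\big(U_{l_1}(X)\,b_1\,U_{l_2}(X)\cdots b_{r-1}\,U_{l_r}(X)\big)=0 .$$

*Proof.* We use induction on $L=\sum_il_i$. For $L=1$ the statement is $E_B(X)=0$, which is (2) with $m=1$. Write $U_l$ for $U_l(X)$ and $U_{l_1}b_1W'$ for the word ($b_1$ and $W'$ absent if $r=1$). Since $U_{l_1}=XU_{l_1-1}-U_{l_1-2}$,
$$E_B(U_{l_1}b_1W')=E_B(XU_{l_1-1}b_1W')-E_B(U_{l_1-2}b_1W'). \tag{7}$$
We apply (5) and (6) to the first term.

**Step 1: splittings in the first block.** They are there to cancel the second term of (7). They contribute $\sum_{a+c=l_1-2}E_Q(U_a)\,E_B(U_cb_1W')$. For $1\le a<l_1$ the induction hypothesis gives $E_Q(U_a)=E_Q(E_B(U_a))=0$. Only $a=0$ remains, and it gives $E_B(U_{l_1-2}b_1W')$, which cancels the second term of (7). If $l_1=1$, both are $0$.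

**Step 2: splittings in a later block.** We show that each of them vanishes. A splitting in block $i$, $2\le i\le r$, has left factor
$$E_Q\big(U_{l_1-1}b_1U_{l_2}\cdots U_{l_{i-1}}b_{i-1}U_a\big),\qquad0\le a\le l_i-1 ,$$
whose total degree is less than $L$. It vanishes in every case, by induction and $E_Q=E_QE_B$:

- $l_1\ge2$, $a\ge1$: directly.
- $l_1\ge2$, $a=0$: it is $E_Q\big(E_B(U_{l_1-1}b_1\cdots U_{l_{i-1}})\,b_{i-1}\big)=0$ (for $i=2$: $E_Q(E_B(U_{l_1-1})b_1)=0$).
- $l_1=1$, $a\ge1$: it is $E_Q\big(b_1\,E_B(U_{l_2}\cdots b_{i-1}U_a)\big)=0$ (for $i=2$: $E_Q(b_1E_B(U_a))=0$).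
- $l_1=1$, $a=0$, $i\ge3$: it is $E_Q\big(b_1\,E_B(U_{l_2}\cdots U_{l_{i-1}})\,b_{i-1}\big)=0$.
- $l_1=1$, $a=0$, $i=2$: it is $E_Q(b_1)=0$. $\square$

**The symmetry.** For $r=1$, Lemma 3 gives $\tau(U_l(X))=0$ for all $l\ge1$. The $U_l$ span the polynomials, so all moments of $X$ are those of the semicircle law, and $X$ has the semicircle distribution. This has no atom at $0$, so $s=\operatorname{sgn}(X)$ satisfies $s=s^*$ and $s^2=1$. As $X$ commutes with $Q$, so does $s$.

**From polynomials to the sign.** We now transfer Lemma 3 to $s$. Let $c_j(x)=(1-\frac1j)\max(-1,\min(1,jx))$, an odd continuous function. Choose a polynomial within $\frac1{2j}$ of $c_j$ on $[-2,2]$ (Weierstrass) and let $f_j$ be its odd part, which is still within $\frac1{2j}$ of $c_j$. Then $|f_j|\le1$ on $[-2,2]$ and $f_j\to\operatorname{sgn}$ in $L^2$ of the semicircle law. So $\|f_j(X)\|\le1$ and $f_j(X)\to s$ in $\|\cdot\|_2$. Since $U_l$ has the parity of $l$, each $f_j$ is a combination of $U_l$ with $l\ge1$. Multiplication is jointly $\|\cdot\|_2$-continuous on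 operator-norm bounded sets and $E_B$ is $\|\cdot\|_2$-contractive, so Lemma 3 gives
$$E_B(s\,b_1\,s\,b_2\cdots b_{r-1}\,s)=0\qquad(r\ge1,\ b_i\in B,\ E_Q(b_i)=0). \tag{8}$$
In particular $E_B(s)=0$.

**Alternating words.** We conclude that $s$ is free from $B$ over $Q$. Take an alternating word. If it contains $s$, strip off a possible first and last factor from $B\ominus Q$: by $E_Q=E_QE_B$, the $B$-bimodularity of $E_B$, and (8), its $E_Q$ is $0$. If it does not contain $s$, it is a single element of $B\ominus Q$. Moreover, coefficients from $Q$ may be inserted anywhere: they commute with $s$, the space $B\ominus Q$ is a $Q$-bimodule, and $E_Q$ is $Q$-bimodular.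

## 8. The resolvent of a compression

Let $p\in B$ be a projection, $t=\tau(p)>0$, and $\lambda=\|psp\|\le1$. For real $z>\lambda$ put
$$R(z)=(z-psp)^{-1}p\ge0,\qquad g(z)=E_Q(R(z))\ge0,\qquad k(z)=E_Q(sR(z)).$$
These are norm-analytic on $(\lambda,\infty)$. For $a\in Q$ we have $\tau(asR)=\tau(saR)=\tau(aRs)$, so $k=E_Q(Rs)=k^*$. Let
$$h(u)=\tfrac12\big(\sqrt{1+4u^2}-1\big)\ge0,\qquad h(u)^2+h(u)=u^2 ;$$
the function $h$ is convex.

**Lemma 4.** $k(z)=h(g(z))$ for all $z>\lambda$.

Here is how $h$ arises. Expanding $R$ in powers of $psp$ gives words $psps\cdots p$ in which $p$ is not centered over $Q$. We may move an element $\rho\in Q$ from $s$ to the other side: $z-psp=(z-p\rho p)-p(s-\rho)p$. Then we expand around $v=(z-p\rho p)^{-1}p\in B$, writing $v=g+v^\circ$ with $g=E_Q(v)$. Resumming the powers of $(s-\rho)g$ produces $(1-(s-\rho)g)^{-1}(s-\rho)$, and we want this to be a multiple of $s$ with no $Q$-part. For scalars, evaluate at $s=\pm1$ and ask that the two values be opposite: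
$$\frac{1-\rho}{1-(1-\rho)g}=\frac{1+\rho}{1+(1+\rho)g}\iff\rho=(1-\rho^2)g\iff g\rho^2+\rho-g=0 ,$$
where the denominators are assumed nonzero. The root with $\rho=0$ at $g=0$ is $\rho=h(g)/g$. We now do this in $Q$.

*Proof of Lemma 4.*

**Step 1: a fixed point, for $z\ge5$.** The purpose is to find $g$ and $\rho$ that belong together. For $g=g^*\in Q$ with $\|g\|\le\frac14$ put
$$\rho(g)=\sum_{m\ge0}(-1)^mC_m\,g^{2m+1},$$
where $C_m\le4^m$ are the Catalan numbers. Then $\|\rho(g)\|\le\frac14\sum_m4^{-m}=\frac13$. Since $\|g_1^n-g_2^n\|\le n\,4^{-(n-1)}\|g_1-g_2\|$ on this ball, $\rho$ is Lipschitz there with constant $\le\sum_m(2m+1)4^{-m}=\frac{20}9$. Let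
$$\Phi(g)=E_Q\big((z-p\rho(g)p)^{-1}p\big).$$
It is self-adjoint, and $\|\Phi(g)\|\le(z-\frac13)^{-1}\le\frac3{14}\le\frac14$. By $(z-a)^{-1}-(z-b)^{-1}=(z-a)^{-1}(a-b)(z-b)^{-1}$, the map $\Phi$ has Lipschitz constant $\le\frac1{16}\cdot\frac{20}9<1$. The self-adjoint part of the ball is complete, so Banach's theorem gives $g=g^*\in Q$ with
$$\|g\|\le\tfrac14,\qquad g=E_Q(v),\qquad v=(z-p\rho p)^{-1}p\in pBp,\qquad\rho=\rho(g),\qquad\|v\|\le\tfrac14 .$$

**Step 2: the algebra of $g$, $\rho$ and $s$.** The purpose is to carry out the centering. Put $\kappa=h(g)\ge0$ and $\beta=(1+\kappa)^{-1}$, so $0\le\beta\le1$. From the Catalan generating function $\sum_mC_mx^m=\frac{1-\sqrt{1-4x}}{2x}$ at $x=-u^2$ we get $h(u)=\sum_{m\ge0}(-1)^mC_mu^{2m+2}$ for $|u|\le\frac14$. With $h(1+h)=u^2$ this yields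
$$\rho g=\kappa,\qquad\rho=g\beta,\qquad\beta(1+\rho g)=1,\qquad g^2\beta=\kappa .$$
All of $g,\rho,\beta,s$ commute. Let $y=s-\rho$. Using $s^2=1$,
$$(1-yg)\beta s=\beta s-g\beta+\rho g\beta s=\beta(1+\rho g)s-\rho=s-\rho=y .$$
Since $\|yg\|\le\frac43\cdot\frac14=\frac13$, the element $1-yg$ is invertible, and
$$(1-yg)^{-1}y=\beta s,\qquad(1-yg)^{-1}=1+(1-yg)^{-1}yg=1+\beta sg. \tag{9}$$

**Step 3: expansion into alternating words.** The purpose is to compute $E_Q(R)$ and $E_Q(sR)$ for $z\ge5$. Write $v=g+v^\circ$; then $v^\circ\in B$, $E_Q(v^\circ)=0$ and $\|v^\circ\|\le\frac12$. In $p\mathcal Mp$ we have $zp-psp=(zp-p\rho p)-pyp$, where $v$ is the inverse of $zp-p\rho p$ and $R$ is the inverse of $zp-psp$. As $\|yv\|\le\frac13$ and $pv=v=vp$,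
$$R=\sum_{m\ge0}v(yv)^m=v(1-yv)^{-1}.$$
By (9), $1-yv=(1-yg)-yv^\circ=(1-yg)(1-\beta sv^\circ)$. As $\|\beta sv^\circ\|\le\frac12$ and $\beta s=s\beta$, inverting gives the norm-convergent series
$$R=(g+v^\circ)\sum_{m\ge0}(s\beta v^\circ)^m\,(1+s\beta g),\qquad\beta v^\circ\in B,\quad E_Q(\beta v^\circ)=0. \tag{10}$$
Expand (10). The terms $g(s\beta v^\circ)^m$ with $m\ge1$, $g(s\beta v^\circ)^ms\beta g$, $v^\circ(s\beta v^\circ)^m$ and $v^\circ(s\beta v^\circ)^ms\beta g$ are alternating words up to coefficients in $Q$, so $E_Q$ kills them. The only other term is $g$. Hence $E_Q(R)=g$: the fixed point is $g(z)$.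

In $sR$, the terms $sv^\circ(s\beta v^\circ)^m(1+s\beta g)$ give alternating words. For $m\ge1$, since $sgs=g$,
$$sg(s\beta v^\circ)^m(1+s\beta g)=g\,\beta v^\circ(s\beta v^\circ)^{m-1}(1+s\beta g),$$
which again gives alternating words, nonempty since $\beta v^\circ$ is there. All of these have $E_Q=0$. The remaining term is $sg(1+s\beta g)=sg+g^2\beta$, and $E_Q(sg)=0$. So $k(z)=g^2\beta=\kappa=h(g(z))$.

**Step 4: all $z>\lambda$.** The purpose is to continue the identity down to $\lambda$, choosing the right square root on the way. By Step 3, $k^2+k=g^2$ for $z\ge5$, hence for all $z>\lambda$ by analyticity. Put $f=1+2k$. Then $f$ is self-adjoint and norm-continuous in $z$, and $f^2=1+4g^2\ge1$, so the spectrum of $f(z)$ does not meet $(-1,1)$. For $z\ge5$, $k=h(g)\ge0$ and $f\ge1$. The set $\{z>\lambda:f(z)\ge1\}$ is closed in $(\lambda,\infty)$. It is also open: if $f(z_0)\ge1$ and $\|f(z)-f(z_0)\|<1$, then $f(z)$ is positive and invertible, hence $f(z)\ge1$ by the spectral gap. Since $(\lambda,\infty)$ is connected, $f(z)\ge1$ for all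 $z>\lambda$. By uniqueness of the positive square root, $f(z)=\sqrt{1+4g(z)^2}$, that is, $k(z)=h(g(z))$. $\square$

**Conclusion of the proof of Theorem 1.** It remains to turn Lemma 4 into a bound for $\lambda$. From $(z-psp)R=p$ and $pRp=R$, taking traces, $z\,\tau(R)=\tau(sR)+t$. Let $\gamma=\tau(R)=\tau(g)$; it is positive, as $R\ge(z+\lambda)^{-1}p$. By Lemma 4, $\tau(sR)=\tau(k)=\tau(h(g))$, and Jensen's inequality for the convex function $h$ and the spectral distribution of $g$ gives
$$z\gamma=\tau(h(g))+t\ge h(\gamma)+t,\qquad\text{i.e.}\qquad z\ge\frac{\sqrt{1+4\gamma^2}-(1-2t)}{2\gamma}. \tag{11}$$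
If $t\le\frac12$, put $b=1-2t\in[0,1)$. By Cauchy–Schwarz for the vectors $(1,2\gamma)$ and $(b,\sqrt{1-b^2})$ we have $\sqrt{1+4\gamma^2}\ge b+2\gamma\sqrt{1-b^2}$, so $z\ge\sqrt{1-b^2}=2\sqrt{t(1-t)}$. If $t\ge\frac12$, the right side of (11) is at least $\sqrt{1+4\gamma^2}/(2\gamma)\ge1$. So $z\ge\varphi(t)$ for every $z>\lambda$, that is, $\|psp\|\ge\varphi(\tau(p))$. The other assertions of Theorem 1 were proved in Section 7. $\square$

**Remark (the edge, when $Q=\mathbb C$).** Then $g$ is a real number and Lemma 4 reads $h(g)=zg-t$. Inserting this in $h^2+h=g^2$ gives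
$$(z^2-1)g^2+z(1-2t)g-t(1-t)=0 ,$$
with discriminant $z^2(1-2t)^2+4(z^2-1)t(1-t)=z^2-4t(1-t)$. For $z>\lambda$, $z\neq1$, this quadratic has a real root, so $z^2\ge4t(1-t)$. The number $2\sqrt{t(1-t)}$ is thus a branch point. For noncommutative $Q$ there is no scalar quadratic, and Jensen's inequality replaces it.

**Passing to partitions.** If $p_1,\dots,p_n\in B$ are projections with $\sum_ip_i=1$, then $\tau(p_i)\ge1/n$ for some $i$. As $\varphi$ is nondecreasing, Theorem 1 gives
$$\Big\|\sum_ip_isp_i\Big\|=\max_i\|p_isp_i\|\ge\varphi(1/n)=\frac{2\sqrt{n-1}}n. \tag{12}$$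

## 9. From the ultraproduct to $\ell^2\mathbb N$: proof of Theorem A

Take $Q_k=\mathbb C$, so $\mathcal M=\prod_\omega M_{N_k}(\mathbb C)$ and $B=\prod_\omega D_k$.

**Step 1: lifts with exactly zero diagonal.** We need honest matrices in $(\mathcal B_h\ominus\mathcal D)_1$. Lift $s$ to self-adjoint contractions $s_k$: take real parts of a bounded lift and apply $u\mapsto\max(-1,\min(1,u))$, which does not change the class because it fixes $s$. Let $E_k$ be the diagonal expectation. Since $E_B(s)=0$, $\delta_k:=\|E_k(s_k)\|_2^{1/2}\to0$ along $\omega$. Let $f_k\in D_k$ be the projection onto the coordinates where $|E_k(s_k)|\le\delta_k$. By Chebyshev $\tau(1-f_k)\le\delta_k^4/\delta_k^2=\delta_k^2$ (if $\delta_k=0$ then $f_k=1$). Put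
$$x_k=(1+\delta_k)^{-1}f_k\,(s_k-E_k(s_k))\,f_k .$$
Then $x_k=x_k^*$. Its diagonal is $(1+\delta_k)^{-1}f_kE_k(s_k-E_k(s_k))f_k=0$. We have $\|x_k\|\le1$, since $\|f_ks_kf_k\|\le1$ and $\|f_kE_k(s_k)f_k\|\le\delta_k$. And $\lim_\omega\|x_k-s_k\|_2=0$, because $\delta_k\to0$, $\|1-f_k\|_2\le\delta_k$ and $\|E_k(s_k)\|_2\to0$. So $(x_k)_k=s$ in $\mathcal M$.

**Step 2: the direct sum.** This assembles one operator for all $n$. Let $x=\bigoplus_{k\ge2}x_k$ on $\bigoplus_{k\ge2}\ell^2_{N_k}\cong\ell^2\mathbb N$, the identification matching the standard bases. Then $x\in(\mathcal B_h\ominus\mathcal D)_1$. A partition in $\mathcal D$ has the form $p_i=\bigoplus_kp_{i,k}$ with $p_{i,k}\in\mathcal P(D_k)$ and $\sum_ip_{i,k}=1$. Let $P_i=(p_{i,k})_k\in B$; these are projections with sum $1$. Since the norm in the ultraproduct is at most the supremum of the norms of a lift, (12) gives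
$$\Big\|\sum_ip_ixp_i\Big\|=\sup_k\Big\|\sum_ip_{i,k}x_kp_{i,k}\Big\|\ge\Big\|\sum_iP_isP_i\Big\|\ge\frac{2\sqrt{n-1}}n .$$
This proves Theorem A. $\square$

## 10. Every MASA lies in some $D_N\otimes Q$: proof of Theorem B

**Step 1: diffuseness.** We need projections of trace $1/N$ commuting with $A$. Let $A$ be a MASA in the II$_1$ factor $M$, and suppose $e\in A$ is a minimal projection. If $x\in eMe$ commutes with $Ae$, then $x$ commutes with $A$, so $x\in A$; hence $Ae$ is maximal abelian in $eMe$. But $Ae=\mathbb Ce$ commutes with all of $eMe$, forcing $eMe=\mathbb Ce$, which is absurd in a II$_1$ factor. So $A'\cap M=A$ is diffuse (has no minimal projections).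

In general, let $A'\cap M$ be diffuse and let $C$ be a MASA of $A'\cap M$. The same argument shows that a minimal projection of $C$ would be minimal in $A'\cap M$. So $C$ is a diffuse abelian algebra. In such an algebra every projection contains subprojections of every smaller trace. Hence for each $k$ there are projections $e_1^{(k)},\dots,e_{N_k}^{(k)}\in A'\cap M$ of trace $1/N_k$ with sum $1$.

**Step 2: matrix units.** They bring us to the setting of Theorem 1. Projections of equal trace in $M$ are equivalent: there are $v_i\in M$ with $v_i^*v_i=e_1^{(k)}$ and $v_iv_i^*=e_i^{(k)}$. The elements $v_iv_j^*$ are matrix units generating a copy of $M_{N_k}(\mathbb C)$ in $M$, with diagonal $D_k=\operatorname{span}\{e_i^{(k)}\}$. With $Q_k=M_{N_k}(\mathbb C)'\cap M$ we have $M=M_{N_k}(\mathbb C)\otimes Q_k$, compatibly with traces. An element of $M_{N_k}(\mathbb C)\otimes Q_k$ commutes with all $e_i^{(k)}$ exactly when its off-diagonal entries vanish, and $e_i^{(k)}\in A'$, so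
$$A\subset D_k'\cap M=D_k\otimes Q_k .$$

**Step 3: conclusion.** With these $Q_k$ the ultraproduct $\mathcal M$ is $M^\omega$. Moreover $A^\omega\subset B$, and $E_{A^\omega}=E_{A^\omega}E_B$. Theorem 1 gives a symmetry $s\in M^\omega$ with $E_{A^\omega}(s)=E_{A^\omega}(E_B(s))=0$ and $\|psp\|\ge\varphi(\tau(p))$ for all nonzero $p\in\mathcal P(A^\omega)\subset\mathcal P(B)$. The statement on partitions is (12). This proves Theorem B. $\square$

## 11. Exact constants and paving sizes: proof of Corollary C

**Part 1.** The trivial partition $1,0,\dots,0$ shows that all these constants are $\le1$. By Theorems A and B they are at least $2\sqrt1/2=1$ for $n=2$.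

**Part 2.** This is the upper bound for singular MASAs recalled in Section 2 together with Theorem B.

**Part 3, lower bounds.** The purpose is to solve $2\sqrt{n-1}/n\le\varepsilon$ for $n$. Let $0<\varepsilon<1$ and suppose $n$ projections suffice for $\varepsilon$. Then $n\ge2$, since the operators $x$ and $s$ of Theorems A and B have norm $1>\varepsilon$ (for $x$, use Theorem A with $n=2$ and the partition $p_1=1$, $p_2=0$). By Theorems A and B, $2\sqrt{n-1}/n\le\varepsilon$, that is, $\varepsilon^2n^2-4n+4\ge0$. The roots of this quadratic are $2(1\pm\sqrt{1-\varepsilon^2})/\varepsilon^2$. The smaller one equals $2/(1+\sqrt{1-\varepsilon^2})<2$. So for $n\ge2$ the inequality is equivalent to $n\ge n_+(\varepsilon)$. This gives both lower bounds.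

**Part 3, equality for singular $A$.** Let $n=\lceil n_+(\varepsilon)\rceil\ge2$. Then $\varepsilon(A\subset M;n)\le2\sqrt{n-1}/n\le\varepsilon$. The constant is defined by an infimum, while the paving size asks for a partition with norm $\le\varepsilon$. So it remains to see that, for fixed $x\in(M_h^\omega\ominus A^\omega)_1$ and $n$, the infimum $\varepsilon_0$ over partitions in $A^\omega$ is attained.

*Lifting partitions.* Let $e\in A^\omega$ be a projection, lifted by positive contractions $a_k\in A$. Since $|\chi_{[1/2,1]}(u)-u|\le2u(1-u)$ on $[0,1]$, the projections $\chi_{[1/2,1]}(a_k)$ differ from $a_k$ in $\|\cdot\|_2$ by at most $2\|a_k-a_k^2\|_2$, which tends to $0$ along $\omega$; so they lift $e$. Given a partition in $A^\omega$, lift the first $n-1$ projections in this way. Orthogonalize them successively (multiply each by the complement of the sum of the previous ones, which is possible as $A$ is abelian), and let the last projection be the complement of the sum of the others. This is a lift to partitions of $1$ in $A$.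

*Diagonal selection.* Let $x=(x_k)_k$ with $(x_k)_k$ bounded. For each $j\ge1$ take a partition in $A^\omega$ with norm $\le\varepsilon_0+\frac1j$ and lift it to partitions $(p_{i,k}^{(j)})_{i\le n}$ of $1$ in $A$. Put $y_k^{(j)}=\sum_ip_{i,k}^{(j)}x_kp_{i,k}^{(j)}$. The class of $(y_k^{(j)})_k$ has norm $\le\varepsilon_0+\frac1j$, so by functional calculus
$$\lim_{k\to\omega}\big\|\big(|y_k^{(j)}|-\varepsilon_0-\tfrac1j\big)_+\big\|_2=0 .$$
Choose $K_1\supset K_2\supset\cdots$ in $\omega$ with $K_j\subset[j,\infty)$ such that this $\|\cdot\|_2$-norm is $<\frac1j$ for $k\in K_j$. For $k\in K_1$ put $j(k)=\max\{j:k\in K_j\}\le k$. As $j(k)\ge J$ for $k\in K_J$, we have $j(k)\to\infty$ along $\omega$. Then $p_i=(p_{i,k}^{(j(k))})_k$ is a partition of $1$ in $A^\omega$. The element $y=\sum_ip_ixp_i$ is represented by $(y_k^{(j(k))})_k$. Since $(u-\varepsilon_0)_+\le(u-\varepsilon_0-\frac1j)_++\frac1j$ for $u\ge0$,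
$$\big\|(|y|-\varepsilon_0)_+\big\|_2\le\lim_{k\to\omega}\frac2{j(k)}=0 ,$$
so $\|y\|\le\varepsilon_0$, and the infimum is attained.

Hence every $x\in(M^\omega_h\ominus A^\omega)_1$ has a partition into $n=\lceil n_+(\varepsilon)\rceil$ projections with norm $\le\varepsilon$. With the lower bound this gives $\mathrm n(A^\omega\subset M^\omega;\varepsilon)=\lceil n_+(\varepsilon)\rceil$. $\square$
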